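# Entropy jumps at time-one maps of partially hyperbolic flows with two-dimensional center

## 1. A rotated shear with many branches, and how to hide it in a small perturbation

Fix $\tau=\frac18$ and $r=\frac1{32}$. For a large number $K$ consider the plane map
$$G(y,z)=\big(-z,\;y+\tau\sin(Kz)\big). \tag{1}$$
It is a shear followed by a quarter turn. The shear $(y,z)\mapsto(y+\tau\sin Kz,z)$ has bounded amplitude and huge slope $\tau K$, so $G$ contains a horseshoe with about $K$ branches. Two properties of $G$ carry the whole talk: it has entropy about $\log K$ on a small square, and it is a product of maps each of which looks harmless.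

**The horseshoe.** Along an orbit write the points as $(y_m,z_m)=(-z_{m-1},z_m)$. Then $G(y_m,z_m)=(y_{m+1},z_{m+1})$ says exactly that
$$z_{m+1}+z_{m-1}=\tau\sin(Kz_m)\qquad(m\in\mathbb Z). \tag{2}$$

**Lemma 1.** Let $K\ge200$, $L=\lfloor\frac{Kr}\pi-\frac16\rfloor$ and $P=2L+1$. Then $P\ge\frac{Kr}{\pi}$, and there are closed intervals $J_l\subset[-r,r]$, $|l|\le L$, at mutual distances at least $\frac{2\pi}{3K}$, such that for every sequence $(l_m)\in\{-L,\dots,L\}^{\mathbb Z}$ there is a solution $(z_m)$ of (2) with $z_m\in J_{l_m}$ for all $m$. The points $(y,z)=(-z_{m-1},z_m)$ then satisfy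
$$|y|\le r,\qquad |z|\le r,\qquad |y+\tau\sin Kz|\le r. \tag{3}$$

*Proof.* The plan is to solve (2) for $z_m$ in terms of its neighbors, one inverse branch of the sine at a time. For $|\xi|\le\frac12$ put
$$Z_l(\xi)=\tfrac1K\big(\pi l+(-1)^l\arcsin\xi\big),\qquad J_l=Z_l([-\tfrac12,\tfrac12]).$$
Then $\sin(KZ_l(\xi))=\xi$. Since $|\arcsin\xi|\le\frac\pi6$, the interval $J_l$ is centered at $\frac{\pi l}K$ with half-length $\frac{\pi}{6K}$. So $J_l\subset[-r,r]$ when $|l|\le L$, and two different $J_l$ are at distance at least $\frac\pi K-\frac{\pi}{3K}=\frac{2\pi}{3K}$.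

Given $(l_m)$, consider the map
$$(z_m)_m\longmapsto\Big(Z_{l_m}\big(\tfrac{z_{m+1}+z_{m-1}}\tau\big)\Big)_m$$
on $[-r,r]^{\mathbb Z}$. It is well defined, because $\big|\frac{z_{m+1}+z_{m-1}}\tau\big|\le\frac{2r}\tau=\frac12$, and it maps $[-r,r]^{\mathbb Z}$ to itself. On $|\xi|\le\frac12$ the derivative of $\arcsin$ is at most $\frac2{\sqrt3}$, so in the sup norm the Lipschitz constant is at most $\frac1K\cdot\frac2{\sqrt3}\cdot\frac2\tau<\frac{19}K<1$. The fixed point of this contraction solves (2), with $z_m\in J_{l_m}$. Condition (3) holds because $y=-z_{m-1}$, $z=z_m$ and $y+\tau\sin Kz=z_{m+1}$ all lie in $[-r,r]$.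

Finally $P\ge2(\frac{Kr}\pi-\frac16-1)+1=\frac{2Kr}\pi-\frac43\ge\frac{Kr}\pi$, because $\frac{Kr}\pi\ge\frac{200}{32\pi}>\frac43$. $\square$

The constant sequences $l_m=l$ can be seen by hand. By uniqueness of the fixed point of the contraction the solution is then constant in $m$, so it is a solution of $2z=\tau\sin Kz$, and $(-z,z)$ is a fixed point of $G$. The line $2z$ meets the sine curve about $\frac{2Kr}{\pi}$ times in $|z|\le r$.

**The factorization.** Let $\lambda>0$, $n\in\mathbb N$, $\varepsilon\in(0,1]$, and choose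
$$K=\frac\varepsilon\tau e^{n\lambda},\qquad\text{so that}\qquad \frac\varepsilon K=\tau e^{-n\lambda}. \tag{4}$$
Put $\Delta(y,z)=(e^{-n\lambda}y,z)$ and $S(y,z)=\big(y+\frac\varepsilon K\sin(Kz),\,z\big)$, and let $R(y,z)=(-z,y)$ be the quarter turn. Then
$$R\circ\Delta^{-1}\circ S\circ\Delta=G, \tag{5}$$
since $\Delta^{-1}S\Delta(y,z)=\big(e^{n\lambda}(e^{-n\lambda}y+\tau e^{-n\lambda}\sin Kz),z\big)=(y+\tau\sin Kz,z)$.

The shear $S$ is $C^1$-close to the identity, *uniformly in $K$*: its displacement is at most $\varepsilon/K$ and its only nonzero derivative term is $\varepsilon\cos Kz$. The quarter turn is a product of $q$ rotations by $\frac\pi{2q}$, each $C^1$-close to the identity. The maps $\Delta$ and $\Delta^{-1}$ are far from the identity, but they could be supplied by the dynamics itself: $n$ steps during which the direction $y$ is contracted by $e^{-\lambda}$ while $z$ stays neutral, then $n$ steps during which $y$ is expanded by $e^\lambda$. Without them nothing happens: $(R\circ S)^4$ is within $O(\varepsilon)$ of the identity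 in $C^1$, because $R^4=\mathrm{id}$.

**What this is for.** Over a time of about $2n$, an arbitrarily $C^1$-small perturbation produces $P\ge\frac{Kr}\pi=e^{n\lambda}\cdot\frac{8\varepsilon r}{\pi}$ branches, that is, entropy close to $\frac\lambda2$ per unit of time. We use this to break the upper semicontinuity of topological entropy at the time-one map of a flow. The flow direction is the neutral direction $z$, and a second central direction of the flow is $y$.

## 2. Flows with two-dimensional center, and the semicontinuity of their entropy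

Throughout, $M$ is a compact Riemannian manifold without boundary, $X$ is a $C^1$ vector field on $M$, and $(\phi_t)$ is its flow. We write $\phi^X_t$ when the field matters. Topological entropy satisfies $h_{\rm top}(\phi_1)=\frac1{|t|}h_{\rm top}(\phi_t)$ for $t\ne0$, and this number is the entropy of the flow.

**Definition.** A $D\phi_t$-invariant splitting $T_\Lambda M=E\oplus F$ over a compact invariant set $\Lambda$ is *dominated* if there are $C>0$ and $0<\vartheta<1$ with
$$\|D\phi_t(x)|_{E_x}\|\cdot\|D\phi_{-t}(\phi_t(x))|_{F_{\phi_t(x)}}\|\le C\vartheta^t\qquad(t\ge0,\ x\in\Lambda).$$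

**Definition.** $\Lambda$ is *partially hyperbolic* if there are an invariant splitting $T_\Lambda M=E^s\oplus E^c\oplus E^u$ and constants $C>0$, $0<\vartheta<1$ with $\|D\phi_t|_{E^s_x}\|\le C\vartheta^t$ and $\|(D\phi_t|_{E^u_x})^{-1}\|\le C\vartheta^t$ for $x\in\Lambda$, $t\ge0$, and if both $E^s\oplus E^c$ and $E^c\oplus E^u$ are dominated. One of $E^s,E^u$ may be trivial, but not both. The flow is partially hyperbolic if $\Lambda=M$. We write $\mathfrak X^1_2(M)$ for the set of $C^1$ fields generating partially hyperbolic flows with $\dim E^c=2$.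

Dominated splittings are continuous. Away from zeros of $X$, the bundle $E^c$ contains the flow direction (this is proved in Section 6). So there is room for only one more central direction, and its exponent is measured by
$$c(x)=\lim_{t\to\infty}\tfrac1t\log|\det D\phi_t|_{E^c_x}|,$$
which exists a.e. for every $\phi_1$-invariant measure by Birkhoff's theorem. Let $\chi(X)$ be the supremum of $|c|$ over ergodic measures of $\phi_1$.

**Example 1.** Let $B=\binom{2\ 1}{1\ 1}$, with eigenvalues $\varrho^{\pm1}$, $\varrho=\frac{3+\sqrt5}2$. Let $M_B=\mathbb T^2\times\mathbb R/\big((x,s+1)\sim(Bx,s)\big)$, and put $M=M_B\times S^1$ with $S^1=\mathbb R/\mathbb Z$. Take $v(y)=\frac1{2\pi}\sin2\pi y$ with flow $\Phi_t$, and $X=\partial_s+\lambda v(y)\partial_y$ with $0\le\lambda<\log\varrho$. Then $\phi_t([x,s],y)=([x,s+t],\Phi_{\lambda t}(y))$. The eigendirections of $B$ give $E^u$ and $E^s$, with rates $\varrho^{\pm t}$, and $E^c$ is spanned by $\partial_s,\partial_y$. Since $|v'|\le1$, the rates on $E^c$ lie between constants times $e^{-\lambda t}$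 and $e^{\lambda t}$. As $e^\lambda<\varrho$, both dominations hold, so $X\in\mathfrak X^1_2(M)$, and $X$ has no zeros. If $\lambda=0$ then $c=0$ for every measure. If $\lambda>0$, then by Poincaré recurrence every invariant measure is carried by $\{y=0\}\cup\{y=\frac12\}$, where $v'=1$ and $v'=-1$. So $c=\lambda$ on the first set and $c=-\lambda$ on the second.

Write $\limsup_{f\to\phi_1}h_{\rm top}(f)$ for the infimum, over $C^1$-neighborhoods $\mathcal U$ of $\phi_1$, of $\sup_{f\in\mathcal U}h_{\rm top}(f)$, where $f$ ranges over $C^1$ diffeomorphisms. Upper semicontinuity at $\phi_1$ means that this number is at most $h_{\rm top}(\phi_1)$. Two results are known.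

* (a) $X\mapsto h_{\rm top}(\phi^X)$ is upper semicontinuous on $\mathfrak X^1_2(M)$ in the $C^1$ topology.
* (b) If the central Lyapunov exponents of all invariant measures of $\phi_1$ are all nonpositive, or all nonnegative, then $f\mapsto h_{\rm top}(f)$ is upper semicontinuous at $\phi_1$ among $C^1$ diffeomorphisms.

In (a) only flows compete. In (b) all diffeomorphisms compete, but the exponents have one sign. Mario Roldán, Radu Saghin and Jiagang Yang, in "Entropy of partially hyperbolic flows with center dimension two", arXiv:1811.01002 (2018), ask, as an open question: (1) is $f\mapsto h_{\rm top}(f)$ upper semicontinuous at $\phi_1$ for every $X\in\mathfrak X^1_2(M)$? (2) Is it so if $X$ has no zeros?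

In Example 1 with $\lambda=0$, result (b) says yes. With $\lambda>0$ both signs occur and (b) is silent; we settle that case after Theorem B. In general both answers are no.

**Theorem A.** For every $D\ge4$ there are a compact $D$-manifold $M$ and a $C^\infty$, zero-free $X\in\mathfrak X^1_2(M)$ with $\limsup_{f\to\phi_1}h_{\rm top}(f)>h_{\rm top}(\phi_1)$. The maps $f$ can be taken $C^\infty$.

**Proposition 0.** If $X\in\mathfrak X^1_2(M)$, then $X$ has no zeros. So (1) and (2) are the same question.

**Theorem B.** Let $X\in\mathfrak X^1_2(M)$. If $f_k\to\phi_1$ in $C^1$, $\nu_k$ is $f_k$-invariant and $\nu_k\to\mu$ weak\*, then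
$$\limsup_kh_{\nu_k}(f_k)\le h_\mu(\phi_1)+\min\Big\{\int c^+d\mu,\int c^-d\mu\Big\},\qquad c^\pm=\max(\pm c,0).$$
Hence $\limsup_{f\to\phi_1}h_{\rm top}(f)\le h_{\rm top}(\phi_1)+\frac12\chi(X)$. The constant $\frac12$ is optimal: for every $\eta>0$ the examples of Theorem A include one with jump $\ge(\frac12-\eta)\chi(X)>0$.

**Theorem C.** If $\dim M=3$ and $X\in\mathfrak X^1_2(M)$, then $f\mapsto h_{\rm top}(f)$ is upper semicontinuous at $\phi_1$.

Since both $E^s$ and $E^u$ cannot be trivial, $\dim M\ge3$ always. So the property holds for all such $X$ in dimension 3 and fails for some $X$ in every dimension $\ge4$. We may assume $M$ connected: the flow and all diffeomorphisms near $\phi_1$ preserve each component, and $h_{\rm top}$ is the maximum over components.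

We use these textbook facts. $h_{\rm top}(f)$ is the limit as $\delta\to0$ of the exponential growth rate in $n$ of the largest cardinality of an $(n,\delta)$-separated set. The variational principle says $h_{\rm top}(f)=\sup_\mu h_\mu(f)$, and ergodic $\mu$ suffice. Ruelle's inequality says that $h_\mu(f)$ is at most the sum of the positive Lyapunov exponents with multiplicity, for $\mu$ ergodic and $f$ a $C^1$ diffeomorphism.

## 3. Why one itinerary is too little, and a full shift at bounded cost

The first attempt at a counterexample is to put (5) over one periodic orbit of a hyperbolic base. Take a skew product over a hyperbolic toral automorphism $A$, with a central coordinate $y$ contracted by $e^{-\lambda}$ over one part of the base and expanded by $e^\lambda$ over another. Pick one itinerary that spends $n$ steps in the first part and then $n$ in the second, and perturb as in Section 1. Lemma 1 yields entropy about $\frac{\log P}{2n}\approx\frac\lambda2$.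

The attempt stops at domination. We control domination by requiring $e^\lambda$ to be smaller than the weakest expansion rate of $A$, and this makes $\lambda$ smaller than the entropy $h$ of $A$, which is the sum of the logarithms of all expansion rates. So $\frac\lambda2<h$. But the unperturbed map factors onto $A$ and has entropy at least $h$ already. The new entropy is real, yet too small to be seen.

So $\frac\lambda2$ must come *on top of* $h$: while $y$ is contracted for $n$ steps, the base must still have about $e^{hn}$ itineraries, and the same while $y$ is expanded. If half of the symbols of a coding are declared contracting and half expanding, this costs a constant $C_0$ per step. The point of this section is that for the powers $A=B^k$ the constant does not depend on $k$, while $h$ and the admissible $\lambda$ grow linearly in $k$.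

**Setting.** Let $d\ge2$ and let $B\in GL(d,\mathbb Z)$ be hyperbolic. Such $B$ exist: take direct sums of $\binom{2\ 1}{1\ 1}$ and, for odd $d$, one companion matrix of $x^3-x-1$ (its real root exceeds 1, and the other two have product of modulus less than 1 and are conjugate). Write $\mathbb R^d=E^u_B\oplus E^s_B$ with coordinates $(u,s)$. Choose norms on the summands and $\kappa>1$ with $\|B^{-1}|_{E^u_B}\|\le\kappa^{-1}$ and $\|B|_{E^s_B}\|\le\kappa^{-1}$. Let $b=\log|\det B|_{E^u_B}|$, and for $k\ge1$ put
$$A=B^k,\qquad h=kb.$$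
Note $b\ge\log\kappa$. Let $\pi:\mathbb R^d\to\mathbb T^d$ be the projection and let $D(\rho)=\{|u|\le\rho,|s|\le\rho\}$. Fix $\rho$ with $\pi|_{D(\rho)}$ injective, and let $V=\mathrm{vol}\,D(\rho/2)$. Both $\rho$ and $V$ are independent of $k$. For $\gamma\in\mathbb Z^d$ let $\gamma_u,\gamma_s$ be its components and put
$$D_\gamma=\{p\in D(\rho/2):Ap+\gamma\in D(\rho/2)\},\qquad H_\gamma=\pi\{p\in D(\rho):Ap+\gamma\in D(\rho)\}.$$
Let $\mathcal G$ be the finite set of $\gamma$ with $D_\gamma\ne\emptyset$. For instance $0\in\mathcal G$, because $0\in D_0$.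

**Lemma 2.** (i) The compact sets $H_\gamma$, $\gamma\in\mathcal G$, are pairwise disjoint. (ii) For $k$ large, $\#\mathcal G\ge\frac V2e^h$. (iii) If $\kappa^{-k}\le\frac13$, then for every $(\gamma(m))\in\mathcal G^{\mathbb Z}$ there is $x\in\mathbb T^d$ with $A^mx\in H_{\gamma(m)}$ for all $m\in\mathbb Z$.

*Proof.* (i) If $x\in H_\gamma\cap H_{\gamma'}$, then $x=\pi(p)$ for a unique $p\in D(\rho)$. Both $Ap+\gamma$ and $Ap+\gamma'$ lie in $D(\rho)$ and project to $Ax$, so $\gamma=\gamma'$.

(ii) We compare volumes. $D_\gamma$ lies in $\{|s|\le\rho/2,\ |Au+\gamma_u|\le\rho/2\}$. This is a product of the $s$-ball with the image of the $u$-ball under $A^{-1}$, up to translation, so its volume is $Ve^{-h}$. Put $Q=\pi D(\rho/2)$. By injectivity of $\pi$ on $D(\rho)$, a point $x=\pi(p)\in Q$, $p\in D(\rho/2)$, has $Ax\in Q$ iff $Ap+\gamma\in D(\rho/2)$ for some $\gamma$, and then $\gamma$ is unique. Hence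
$$\sum_{\gamma\in\mathcal G}\mathrm{vol}(D_\gamma)=\mathrm{vol}(Q\cap B^{-k}Q)\longrightarrow V^2\qquad(k\to\infty)$$
because Lebesgue measure is mixing for $B$. For $k$ large the sum is at least $\frac{V^2}2$, and each term is at most $Ve^{-h}$.

(iii) First we bound the symbols. For $\gamma\in\mathcal G$ take $(u,s)\in D_\gamma$ and put $\xi=Au+\gamma_u$, $\zeta=As+\gamma_s$, which have norm at most $\frac\rho2$. Then
$$|A^{-1}\gamma_u|=|A^{-1}\xi-u|\le(1+\kappa^{-k})\tfrac\rho2,\qquad|\gamma_s|=|\zeta-As|\le(1+\kappa^{-k})\tfrac\rho2.$$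
Now put
$$u_m=-\sum_{j\ge0}A^{-(j+1)}\gamma_u(m+j),\qquad s_m=\sum_{j\ge0}A^j\gamma_s(m-1-j).$$
Summing geometric series, both have norm at most $\frac\rho2\cdot\frac{1+\kappa^{-k}}{1-\kappa^{-k}}\le\rho$. Moreover
$$Au_m+\gamma_u(m)=-\sum_{j\ge1}A^{-j}\gamma_u(m+j)=u_{m+1},\qquad As_m+\gamma_s(m)=\sum_{j\ge0}A^{j}\gamma_s(m-j)=s_{m+1}.$$
So $p_m=(u_m,s_m)\in D(\rho)$ and $Ap_m+\gamma(m)=p_{m+1}\in D(\rho)$. With $x=\pi(p_0)$ we get $A^mx=\pi(p_m)\in H_{\gamma(m)}$. $\square$

**Choice of symbols.** For $k$ large choose distinct $\mathsf o,\mathsf w\in\mathcal G$ and disjoint $I_+,I_-\subset\mathcal G\setminus\{\mathsf o,\mathsf w\}$ with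
$$\log\#I_\pm\ge h-C_0,\qquad C_0=\log(8/V)\ \text{ independent of }k. \tag{6}$$
This is possible: half of $\#\mathcal G-2$, rounded down, is at least $\frac V4e^h-\frac32\ge\frac V8e^h$ for $k$ large. The symbols in $I_-$ will contract $y$ and those in $I_+$ will expand it; $\mathsf w$ will carry the small shear and $\mathsf o$ the small rotation.

## 4. A suspension in which every symbol contracts or expands the center

**Construction.** This step builds the flow. Let $0<\lambda<k\log\kappa$. Let $v$ be a $C^\infty$ function on $S^1=\mathbb R/\mathbb Z$ with $v(y)=y$ for $|y|\le\frac18$ and $|v'|\le1$. To get one, take the $1$-periodic odd function equal to $y$ on $[-\frac14,\frac14]$ and to $\frac12-y$ on $[\frac14,\frac34]$, and convolve it with an even mollifier of scale less than $\frac18$. Let $\Phi_t$ be the flow of $v\,\partial_y$. Then $e^{-|t|}\le\Phi_t'\le e^{|t|}$, and $\Phi_t(y)=e^ty$ whenever $|y|,|e^ty|\le\frac18$. Since the $H_\gamma$ are disjoint compact sets, there is a $C^\infty$ function $a:\mathbb T^d\to[-\lambda,\lambda]$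 with $a=\lambda$ on $H_\gamma$ for $\gamma\in I_+$, $a=-\lambda$ on $H_\gamma$ for $\gamma\in I_-$, and $a=0$ on $H_{\mathsf o}\cup H_{\mathsf w}$. On $Y=\mathbb T^d\times S^1$ put
$$F(x,y)=(Ax,\Phi_{a(x)}(y)),$$
and let $M=Y\times\mathbb R/\big((p,s+1)\sim(F(p),s)\big)$, $\phi_t[p,s]=[p,s+t]$, $X=\partial_s$. All of this is $C^\infty$, $X$ has no zeros, and $\dim M=d+2$. Moreover $\phi_1[p,s]=[p,s+1]=[F(p),s]$. So on the open $\phi_1$-invariant set $Y\times(0,1)\subset M$ we have $\phi_1=F\times\mathrm{id}$: the flow direction is the neutral coordinate we wanted.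

**Step 1: $X\in\mathfrak X^1_2(M)$.** We find invariant bundles for $DF$ as graphs. With respect to $\mathbb R^d\oplus\mathbb R\partial_y$,
$$DF_p(w,\eta)=(Aw,\ \ell_p(w)+g'(p)\eta),\qquad g'\in[e^{-\lambda},e^\lambda],$$
where $\ell_p$ is linear and continuous in $p$. A field of graphs $\{(w,\xi_p(w)):w\in E^u_B\}$ is $DF$-invariant iff
$$\xi_{F(p)}=(\ell_p+g'(p)\xi_p)\circ A^{-1}|_{E^u_B},$$
and a field of graphs over $E^s_B$ is invariant iff $\xi_p=(\xi_{F(p)}\circ A-\ell_p)/g'(p)$. Both are fixed-point equations of contractions with factor $e^\lambda\kappa^{-k}<1$ on bounded continuous sections, so they have continuous solutions. This gives $TY=E^s_F\oplus\mathbb R\partial_y\oplus E^u_F$. Projection along $\partial_y$ conjugates $DF^n$ on $E^u_F$ and $E^s_F$ to $A^n$ on $E^u_B$ and $E^s_B$, and these projections and their inverses are uniformly bounded.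

On $Y\times\mathbb R$ the bundles $E^s_F$, $\mathbb R\partial_y\oplus\mathbb RX$, $E^u_F$ are invariant under the deck transformation $(p,s)\mapsto(F(p),s-1)$, so they descend to bundles $E^s,E^c,E^u$ on $M$, invariant under $D\phi_t$. Comparing metrics on the compact fundamental domain $0\le s\le1$, we get a constant $C$ such that for $t\ge0$
$$\|D\phi_t|_{E^s}\|\le C\kappa^{-kt},\qquad\|(D\phi_t|_{E^u})^{-1}\|\le C\kappa^{-kt},\qquad\|D\phi_{\pm t}|_{E^c}\|\le Ce^{\lambda t}.$$
Since $e^\lambda\kappa^{-k}<1$, both dominations hold.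

**Step 2: $h_{\rm top}(\phi_1)\le h$.** Let $\mu$ be ergodic for $\phi_1$. Its exponents on $E^u$ are positive with sum $h$. Those on $E^s$ are negative with sum $-h$, since $|\det A|=1$. In the direction $X$ the exponent is $0$, and in the direction $\partial_y$ it is some $c$ with $|c|\le\lambda$. If $c\le0$, Ruelle's inequality for $\phi_1$ gives $h_\mu\le h$. If $c>0$, Ruelle's inequality for $\phi_{-1}$, whose positive exponents come only from $E^s$, gives $h_\mu\le h$. The variational principle finishes.

**Step 3: $\chi(X)=\lambda$.** We need this only for the constant $\frac12$. The bound $\chi(X)\le\lambda$ is in Step 2. For equality take a constant itinerary $\gamma(m)=\gamma\in I_+$ in Lemma 2(iii). Then $u_m,s_m$ do not depend on $m$, so $Ax=x\in H_\gamma$ and $a(x)=\lambda$. The point $[(x,0),s]$ is fixed by $\phi_1$, and the exponent of its Dirac measure in the direction $\partial_y$ is $\log\Phi_\lambda'(0)=\lambda$.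

## 5. Prescribed cycles and the count: proof of Theorem A

**Step 1: the perturbation.** We insert the shear over $H_{\mathsf w}$ and the rotation over $H_{\mathsf o}$. On $Y\times(0,1)$ use coordinates $(x,y,z)$ with $z=s-\frac12$, and write $w=(y,z)$. Let $\beta(w)\in[0,1]$ be a radial $C^\infty$ bump function with $\beta=1$ for $|w|\le\frac1{16}$ and support in $|w|<\frac18$. Let $\eta_{\mathsf o},\eta_{\mathsf w}:\mathbb T^d\to[0,1]$ be $C^\infty$ with disjoint supports, with $\eta_{\mathsf o}=1$ on $H_{\mathsf o}$, $\eta_{\mathsf w}=1$ on $H_{\mathsf w}$, and both $0$ on $H_\gamma$ for $\gamma\in I_+\cup I_-$. For $q\in\mathbb N$, $\varepsilon\in(0,1]$ and $K\ge1$ let $\Theta(x,w)=(x,\theta_x(w))$ with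
$$\theta_x(w)=\begin{cases}\mathrm{Rot}_{\frac\pi{2q}\eta_{\mathsf o}(x)\beta(w)}\,w,&x\in\mathrm{supp}\,\eta_{\mathsf o},\\[2pt]\big(y+\frac\varepsilon K\eta_{\mathsf w}(x)\beta(w)\sin(Kz),\,z\big),&x\in\mathrm{supp}\,\eta_{\mathsf w},\\ w,&\text{otherwise,}\end{cases}$$
and $\Theta=\mathrm{id}$ on the rest of $M$. Here $\mathrm{Rot}_{\pi/2}(y,z)=(-z,y)$.

The rotation part differs from the identity by $O(1/q)$ in $C^1$. For the shear, $\partial_z(\frac\varepsilon K\sin Kz)=\varepsilon\cos Kz$, and the displacement and all other derivative terms (those where $\eta_{\mathsf w}$ or $\beta$ is differentiated) are $O(\varepsilon/K)$. So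
$$d_{C^1}(\Theta,\mathrm{id})\le C\big(\tfrac1q+\varepsilon\big),$$
where $C$ depends on $\beta,\eta_{\mathsf o},\eta_{\mathsf w}$ but not on $q,\varepsilon,K$. Hence for $\frac1q+\varepsilon$ small, $\Theta$ is a $C^\infty$ diffeomorphism, and $f=\phi_1\circ\Theta$ is $C^\infty$ and $C^1$-close to $\phi_1$, uniformly in $K\ge1$. On $Y\times(0,1)$,
$$f(x,y,z)=(Ax,\Phi_{a(x)}(y'),z'),\qquad(y',z')=\theta_x(y,z).$$

**Step 2: over a cycle, $f$ acts on the fibers as $G$.** Fix $q,\varepsilon$. For $n\in\mathbb N$ let $K$ be given by (4), take $n$ so large that $K\ge200$, and put $T=2n+1+q$. A *cycle* is a word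
$$i_1\cdots i_n\ \mathsf w\ j_1\cdots j_n\ \mathsf o^q,\qquad i_\bullet\in I_-,\ j_\bullet\in I_+ .$$
Let the itinerary of $x$ with respect to the sets $H_\gamma$ start with a cycle, and let $(y,z)$ satisfy (3). We follow the fiber coordinates.

* Along $i_1\cdots i_n$: $\theta_x=\mathrm{id}$ and $y\mapsto e^{-\lambda}y$, since $|y|\le r<\frac18$. We reach $(e^{-n\lambda}y,z)$.
* At $\mathsf w$: the point has norm at most $\sqrt2\,r<\frac1{16}$, so $\beta=1$, and $\eta_{\mathsf w}=1$, $a=0$. By (4) we reach $\big(e^{-n\lambda}(y+\tau\sin Kz),z\big)$.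
* Along $j_1\cdots j_n$: $\theta_x=\mathrm{id}$ and $y\mapsto e^\lambda y$. The modulus of the first coordinate stays at most $|y+\tau\sin Kz|\le r<\frac18$ by (3), so $\Phi_\lambda$ is linear there. We reach $(y+\tau\sin Kz,z)$.
* Along $\mathsf o^q$: by (3) the norm is at most $\sqrt2\,r<\frac1{16}$ and is preserved by rotations, so $\beta=\eta_{\mathsf o}=1$, and $a=0$. We rotate $q$ times by $\frac\pi{2q}$, a quarter turn in total.

So $f^T$ acts on the fiber coordinates by $G(y,z)=(-z,y+\tau\sin Kz)$, *whichever cycle was chosen*. This is (5), with $\Delta$ and $\Delta^{-1}$ supplied by the flow.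

**Step 3: many separated orbits.** For $N\ge1$ choose freely $N$ cycles and numbers $l_0,\dots,l_{N-1}\in\{-L,\dots,L\}$. Extend the cycles periodically to a bi-infinite itinerary and the $l_m$ by $0$. Lemma 2(iii) gives $x$ with this itinerary, and Lemma 1 gives $(z_m)$. By Step 2 the $f$-orbit of $(x,-z_{-1},z_0)$ has fiber coordinates $(-z_{m-1},z_m)$ at time $mT$, $m\ge0$. All these orbits stay in the compact set $\mathbb T^d\times\{|y|\le\sqrt2r,|z|\le\sqrt2r\}\subset Y\times(0,1)$, where the Riemannian and coordinate distances are comparable.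

Two different choices give orbits that are at distance at least some $\delta>0$ at some time in $[0,NT)$. If the cycles differ, the base points lie in different $H_\gamma$ at some time in $[0,NT)$, and these are finitely many disjoint compact sets. If some $l_m$ differ, $0\le m<N$, then at time $mT$ the $z$-coordinates lie in different intervals $J_l$, at distance at least $\frac{2\pi}{3K}$. Here $\delta$ depends on $n$ through $K$, but not on $N$. So there are $(\#I_-^{\,n}\cdot\#I_+^{\,n}\cdot P)^N$ points that are $(NT,\delta)$-separated. With $n$ fixed and $N\to\infty$,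
$$h_{\rm top}(f)\ge\frac{n\log\#I_-+n\log\#I_++\log P}{2n+1+q},\qquad\log P\ge\log\frac{Kr}\pi=n\lambda+\log\frac{8\varepsilon r}\pi.$$

**Step 4: letting $n\to\infty$.** Keep $q,\varepsilon$ fixed. As $n\to\infty$ the maps $f$ change, because $K$ does, but they stay in the $C^1$-neighborhood of $\phi_1$ determined by $\frac1q+\varepsilon$, which is as small as we like. With (6) and Step 2 of Section 4,
$$\limsup_{f\to\phi_1}h_{\rm top}(f)\ge\tfrac12\big(\log\#I_-+\log\#I_++\lambda\big)\ge h-C_0+\tfrac\lambda2\ge h_{\rm top}(\phi_1)+\tfrac\lambda2-C_0. \tag{7}$$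
Take $\lambda=\frac12k\log\kappa$. Since $C_0$ does not depend on $k$, the right side exceeds $h_{\rm top}(\phi_1)$ for $k$ large. As $d\ge2$ is arbitrary, this works in every dimension $D=d+2\ge4$. This proves Theorem A. $\blacksquare$

**Size of the jump.** Since $\chi(X)=\lambda$, (7) says that the jump is at least $(\frac12-\frac{C_0}\lambda)\chi(X)$, and $\lambda\to\infty$ as $k\to\infty$. This is the optimality statement in Theorem B.

## 6. The center contains $X$, so $X$ has no zeros

**Step 1: $X(x)\in E^c_x$ for all $x$.** The vector $D\phi_tX(x)=X(\phi_tx)$ is bounded in $t$. The projections to $E^s,E^u$ are bounded, so a nonzero $E^u$-component of $X(x)$ would make it grow exponentially as $t\to+\infty$, and a nonzero $E^s$-component as $t\to-\infty$.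

**Step 2: proof of Proposition 0.** Suppose $X(\sigma)=0$. In a chart at $\sigma$ let $L=DX(\sigma)$, so $D\phi_t(\sigma)=e^{tL}$. For a vector $v$ and $t\to0$ we have $\frac1tX(\sigma+tv)\to Lv$, and $X(\sigma+tv)\in E^c_{\sigma+tv}$ by Step 1. By continuity of $E^c$, $Lv\in E^c_\sigma$. So $L(T_\sigma M)\subset E^c_\sigma$. On the other hand $E^s_\sigma$ and $E^u_\sigma$ are invariant under $e^{tL}$ for all $t$, hence under $L$. Therefore $L(E^s_\sigma)\subset E^s_\sigma\cap E^c_\sigma=0$, and likewise $L(E^u_\sigma)=0$. So $D\phi_t(\sigma)$ is the identity on $E^s_\sigma\oplus E^u_\sigma\ne0$, contradicting uniform contraction or expansion. $\blacksquare$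

**Consequence.** $|X|$ is bounded above and away from $0$, so the vector $X$ has exponent $0$. The two central exponents of an invariant measure have sum $c$ and one of them is $0$; so they are $0$ and $c$.

## 7. How much entropy the center can hide: proof of Theorem B

The strategy is to fix a partition $\mathcal P$ of small diameter and bound the entropy of maps $g$ near $\phi_1$ which $\mathcal P$ does not see. Two orbits with the same $\mathcal P$-name must differ essentially along $E^c$, because along $E^s$ and $E^u$ they would separate. So what is hidden is at most the growth of two-dimensional balls in $E^c$. Run forward this is governed by $c^+$, and run backward by $c^-$.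

**Step 1: reduction to strong rates.** The statement for $(NX,f_k^N)$ implies the one for $(X,f_k)$: $\phi^{NX}_1=\phi_N$, $f_k^N\to\phi_N$ in $C^1$, and both entropies and $c$ are multiplied by $N$. Write $E^{cs}=E^s\oplus E^c$, $E^{cu}=E^c\oplus E^u$, and $\operatorname{con}(\cdot)$ for the minimal norm of a linear map on unit vectors. Contraction on $E^s$ and expansion on $E^u$ show that $E^s$ is dominated by $E^u$, so $E^{cs}\oplus E^u$ and $E^s\oplus E^{cu}$ are dominated. Taking $N$ large we may assume, with $f=\phi_1$ and for all $x$,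
$$\begin{aligned}&\operatorname{con}(Df|_{E^u_x})\ge4,&&\|Df|_{E^{cs}_x}\|\le\tfrac14\operatorname{con}(Df|_{E^u_x}),\\&\operatorname{con}(Df^{-1}|_{E^s_x})\ge4,&&\|Df^{-1}|_{E^{cu}_x}\|\le\tfrac14\operatorname{con}(Df^{-1}|_{E^s_x}).\end{aligned} \tag{8}$$
Conditions on a trivial bundle are void. For a tangent vector $v$ let $v^s,v^c,v^u,v^{cs},v^{cu}$ be its components for the splitting of $\phi$, and let $C_1\ge1$ bound the norms of all these projections. For a diffeomorphism $g$ put
$$\Gamma^g_m(x)=\max\{1,\ \|Dg^m|_{E^c_x}\|,\ |\det Dg^m|_{E^c_x}|\},$$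
where $E^c$ is always the center bundle of $\phi$ and $\det$ is the area factor of $Dg^m:E^c_x\to Dg^m(E^c_x)$.

**Step 2: displacement vectors in the unstable cone grow.**

**Lemma 3.** Given $\alpha\in(0,1)$ there are $\varepsilon>0$ and a $C^1$-neighborhood $\mathcal U$ of $f$ such that for $g\in\mathcal U$, $d(z,w)\le\varepsilon$, $v=\exp_z^{-1}w$, $v'=\exp_{g(z)}^{-1}g(w)$:
(a) if $|v^u|\ge\alpha|v^{cs}|$, then $|v'^u|\ge\alpha|v'^{cs}|$ and $|v'^u|\ge2|v^u|$;
(b) the same for $g^{-1}$, with $(s,cu)$ in place of $(u,cs)$.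

*Proof.* (a) The derivative of $v\mapsto\exp_{g(z)}^{-1}g(\exp_zv)$ is uniformly close to $Dg_z$ for $|v|\le\varepsilon$, because $Dg$ is close to $Df$ and $Df$ is uniformly continuous. So $v'=Dg_zv+e$ with $|e|\le\omega|v|$, where $\omega\to0$ as $\varepsilon\to0$ and $\mathcal U$ shrinks to $f$. Identify $T_{g(z)}M$ with $T_{f(z)}M$ by parallel transport along the short geodesic. Then $Dg_z$ is close to $Df_z$, and the projections of the splitting at $g(z)$ are close to those at $f(z)$. Since $(Df_zv)^u=Df_z(v^u)$ and $(Df_zv)^{cs}=Df_z(v^{cs})$, we get, increasing $\omega$ if necessary,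
$$|(Dg_zv)^u|\ge m_u|v^u|-\omega|v|,\qquad|(Dg_zv)^{cs}|\le M_{cs}|v^{cs}|+\omega|v|,$$
with $m_u=\operatorname{con}(Df|_{E^u_z})\ge4$ and $M_{cs}=\|Df|_{E^{cs}_z}\|\le\frac{m_u}4$. In the cone, $|v^{cs}|\le\alpha^{-1}|v^u|$ and $|v|\le(1+\alpha^{-1})|v^u|$. With $\omega'=(1+C_1)(1+\alpha^{-1})\omega$,
$$|v'^u|\ge(m_u-\omega')|v^u|,\qquad|v'^{cs}|\le(M_{cs}\alpha^{-1}+\omega')|v^u|.$$
Take $\varepsilon,\mathcal U$ so small that $\omega'\le1$. Then $|v'^u|\ge(m_u-1)|v^u|\ge3|v^u|$, and
$$\alpha|v'^{cs}|\le(M_{cs}+1)|v^u|\le\big(\tfrac{m_u}4+1\big)|v^u|\le(m_u-1)|v^u|\le|v'^u|.$$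
(b) is the same argument for $g^{-1}$, using the second line of (8). $\square$

**Consequence.** If $d(g^jz,g^jw)\le\varepsilon$ for $|j|\le\ell$ and $v=\exp_z^{-1}w$, then
$$|v^u|\le\max(\alpha|v^{cs}|,\,C_12^{-\ell}\varepsilon),\qquad|v^s|\le\max(\alpha|v^{cu}|,\,C_12^{-\ell}\varepsilon). \tag{9}$$
Indeed, if $|v^u|>\alpha|v^{cs}|$, iterating (a) gives $2^\ell|v^u|\le|v_\ell^u|\le C_1\varepsilon$ with $v_\ell=\exp^{-1}_{g^\ell z}(g^\ell w)$. For $s$ use (b). If $E^u$ or $E^s$ is trivial the corresponding inequality is trivial.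

**Step 3: entropy beyond a fixed partition.**

**Lemma 4.** There is $C_2$ such that for every $m$ there are $\varepsilon>0$ and a neighborhood $\mathcal U$ of $f$ with the following property. For $g\in\mathcal U$, $\nu$ $g$-invariant, and $\mathcal P$ a finite partition into sets of diameter $\le\varepsilon$,
$$h_\nu(g)\le h_\nu(g,\mathcal P)+\tfrac1m\Big(C_2+\int\log\Gamma^g_m\,d\nu\Big).$$

*Proof.* Let $S_m=(2\sup\|Df\|)^m$, so $\|Dg^m\|\le S_m$ for $g$ near $f$. Let $\alpha=\frac1{4C_1(1+S_m)}$ and take $\varepsilon,\mathcal U$ from Lemma 3, with $\mathcal U$ small enough for this bound. Fix $g\in\mathcal U$ and put $\mathsf G=g^m$. For small $\delta>0$ let $\{p_i\}$ be a maximal $\delta$-separated set, and let $\mathcal Q=\mathcal Q_\delta$ be a partition with atoms $Q_i\subset\overline B(p_i,\delta)$. Choose $\ell$ with $2^{-\ell}\varepsilon\le\alpha\delta$.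

*Counting claim.* For $\delta\le\delta_0(g,m)$: if $R$ is an atom of $\mathcal Q\vee\bigvee_{|j|\le\ell}g^{-j}\mathcal P$ and $z\in R$, then $\mathsf G(R)$ meets at most $C_3\Gamma^g_m(z)$ atoms of $\mathcal Q$, where $C_3$ depends only on $\dim M$ and $C_1$.

Let $w\in R$ and $v=\exp_z^{-1}w$. Then $|v|\le2\delta$, so all components of $v$ have norm at most $2C_1\delta$. Since $g^jz,g^jw$ lie in a common atom of $\mathcal P$ for $|j|\le\ell$, (9) gives $|v^u|,|v^s|\le2C_1\alpha\delta$. Hence
$$|D\mathsf G_zv-D\mathsf G_zv^c|\le4C_1\alpha S_m\delta\le\delta.$$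
For $\delta$ small also $|\exp^{-1}_{\mathsf Gz}(\mathsf Gw)-D\mathsf G_zv|\le\delta$, because $|v|\le2\delta$. So $\exp_{\mathsf Gz}^{-1}(\mathsf G(R))$ lies in the $2\delta$-neighborhood of the two-dimensional ellipse
$$\mathcal E=D\mathsf G_z\{v\in E^c_z:|v|\le2C_1\delta\},$$
with semi-axes $2C_1\delta\sigma_1\ge2C_1\delta\sigma_2$, where $\sigma_1\ge\sigma_2$ are the singular values of $Dg^m|_{E^c_z}$.

The points $p_i$ with $Q_i\cap\mathsf G(R)\ne\emptyset$ are within $\delta$ of $\mathsf G(R)$. For $\delta$ small $\exp^{-1}_{\mathsf Gz}$ is nearly isometric on the small ball in question, so the images of these $p_i$ are $\frac\delta2$-separated and within $4\delta$ of $\mathcal E$. The ellipse lies in a rectangle with sides $4C_1\delta\sigma_1$, $4C_1\delta\sigma_2$. It is therefore covered by at most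
$$(4C_1\sigma_1+1)(4C_1\sigma_2+1)\le(4C_1+1)^2\max(1,\sigma_1)\max(1,\sigma_2)$$
squares of side $\delta$, each contained in a ball of radius $\delta$. And $\max(1,\sigma_1)\max(1,\sigma_2)=\max\{1,\sigma_1,\sigma_1\sigma_2\}=\Gamma^g_m(z)$. The concentric balls of radius $5\delta$ contain all the images. Each contains at most $21^{\dim M}$ points that are $\frac\delta2$-separated, since the balls of radius $\frac\delta4$ about them are disjoint and lie in a ball of radius $\frac{21}4\delta$. This proves the claim.

*Entropy.* Let $\mathcal P_n=\bigvee_{0\le i<nm}g^{-i}\mathcal P$. Since $\frac1nH_\nu(\mathcal P_n)\to m\,h_\nu(g,\mathcal P)$,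
$$h_\nu(\mathsf G,\mathcal Q)\le m\,h_\nu(g,\mathcal P)+\limsup_n\tfrac1nH_\nu\Big(\bigvee_{i<n}\mathsf G^{-i}\mathcal Q\,\Big|\,\mathcal P_n\Big),$$
and the last conditional entropy is at most
$$H_\nu(\mathcal Q)+\sum_{i=0}^{n-2}H_\nu\big(\mathsf G^{-(i+1)}\mathcal Q\,\big|\,\mathsf G^{-i}\mathcal Q\vee\mathcal P_n\big).$$
If $\ell\le mi\le mn-1-\ell$, then $\mathcal P_n$ refines $g^{-mi}\bigvee_{|j|\le\ell}g^{-j}\mathcal P$. By invariance of $\nu$ the $i$-th term is then at most $H_\nu\big(\mathsf G^{-1}\mathcal Q\,|\,\mathcal Q\vee\bigvee_{|j|\le\ell}g^{-j}\mathcal P\big)$. On an atom $R$ of the conditioning partition, the partition $\mathsf G^{-1}\mathcal Q$ has at most $C_3\Gamma^g_m(z)$ nonempty pieces, for *every* $z\in R$. So $R$ contributes at most $\int_R\log(C_3\Gamma^g_m)\,d\nu$, and the term is at most $\log C_3+\int\log\Gamma^g_m\,d\nu$. The number of remaining $i$ is bounded independently of $n$, and each of their terms is at most $\log\#\mathcal Q$. Hence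
$$h_\nu(\mathsf G,\mathcal Q_\delta)\le m\,h_\nu(g,\mathcal P)+\log C_3+\int\log\Gamma^g_m\,d\nu.$$
As $\delta\to0$, $h_\nu(\mathsf G,\mathcal Q_\delta)\to h_\nu(\mathsf G)=m\,h_\nu(g)$. Divide by $m$, with $C_2=\log C_3$. $\square$

**Step 4: a fixed partition sees entropy semicontinuously.** Let $f_k,\nu_k,\mu$ be as in Theorem B; $\mu$ is $\phi_1$-invariant. Fix $m$, take $\varepsilon$ from Lemma 4 and a finite partition $\mathcal P$ with diameters $\le\varepsilon$ and $\mu(\partial\mathcal P)=0$, where $\partial\mathcal P$ is the union of the boundaries of the atoms. We claim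
$$\limsup_kh_{\nu_k}(f_k,\mathcal P)\le h_\mu(\phi_1,\mathcal P). \tag{10}$$
Fix $n$ and $\eta>0$. The compact set $\bigcup_{i<n}\phi_{-i}(\partial\mathcal P)$ is $\mu$-null, so it has an open neighborhood $W$ with $\mu(\overline W)<\eta$. On the compact set $M\setminus W$ the distances from $\phi_ix$, $i<n$, to $\partial\mathcal P$ are bounded below. So for $k$ large, $x\notin W$ and $i<n$, the points $f_k^ix$ and $\phi_ix$ lie in a small geodesic ball disjoint from $\partial\mathcal P$. The ball is connected, so they lie in the same atom. For atoms $C=\bigcap_{i<n}\phi_{-i}P_i$ and $C_k=\bigcap_{i<n}f_k^{-i}P_i$ with the same name we get $C\triangle C_k\subset W$. Thus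
$$\limsup_k|\nu_k(C_k)-\nu_k(C)|\le\limsup_k\nu_k(\overline W)\le\mu(\overline W)<\eta,$$
while $\nu_k(C)\to\mu(C)$ because $\mu(\partial C)=0$. As $\eta$ is arbitrary, $\nu_k(C_k)\to\mu(C)$. Hence
$$\limsup_kh_{\nu_k}(f_k,\mathcal P)\le\lim_k\tfrac1nH_{\nu_k}\Big(\bigvee_{i<n}f_k^{-i}\mathcal P\Big)=\tfrac1nH_\mu\Big(\bigvee_{i<n}\phi_{-i}\mathcal P\Big),$$
and $n\to\infty$ gives (10).

**Step 5: the two bounds.** The functions $\log\Gamma^{f_k}_m$ converge uniformly to the continuous function $\log\Gamma^{\phi_1}_m$. Lemma 4 and (10) give, for every $m$,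
$$\limsup_kh_{\nu_k}(f_k)\le h_\mu(\phi_1)+\tfrac1m\Big(C_2+\int\log\Gamma^{\phi_1}_m\,d\mu\Big).$$
The central exponents are $0$ and $c$ (Section 6), so by Oseledets' theorem $\frac1m\log\|D\phi_m|_{E^c}\|\to\max(0,c)$ $\mu$-a.e., while $\frac1m\log|\det D\phi_m|_{E^c}|\to c$. Hence $\frac1m\log\Gamma^{\phi_1}_m\to c^+$ $\mu$-a.e., boundedly, and $m\to\infty$ gives the bound with $\int c^+d\mu$. Now apply this to $-X\in\mathfrak X^1_2(M)$ and $f_k^{-1}\to\phi_{-1}$. Entropies are unchanged and $c$ is replaced by $-c$ a.e., so we get the bound with $\int c^-d\mu$.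

**Step 6: topological entropy.** Let $f_k\to\phi_1$ realize the limsup, and choose $\nu_k$ with $h_{\nu_k}(f_k)\ge h_{\rm top}(f_k)-\frac1k$ and, along a subsequence, $\nu_k\to\mu$. The minimum of the two integrals is at most their average $\frac12\int|c|\,d\mu$, which is at most $\frac12\chi(X)$ by ergodic decomposition. So $\limsup_{f\to\phi_1}h_{\rm top}(f)\le h_{\rm top}(\phi_1)+\frac12\chi(X)$. Optimality of $\frac12$ was shown at the end of Section 5. $\blacksquare$

If all central exponents are $\le0$, or all are $\ge0$, the minimum is $0$ and one recovers (b).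

**Example 1, continued.** Let $\lambda>0$. Both signs of $c$ occur, and still $f\mapsto h_{\rm top}(f)$ is upper semicontinuous at $\phi_1$. Take $f_k\to\phi_1$ realizing the limsup and *ergodic* $\nu_k$ with $h_{\nu_k}(f_k)\ge h_{\rm top}(f_k)-\frac1k$, $\nu_k\to\mu$. The set $U=M_B\times\{|y-\frac12|\le\frac14\}$ has $\phi_1(U)\subset\mathrm{int}\,U$, since $v(\frac14)>0>v(\frac34)$. So $f_k(U)\subset U$ for $k$ large. As $U\subset f_k^{-1}U$ and both have the same $\nu_k$-measure, ergodicity gives $\nu_k(U)\in\{0,1\}$. If $\nu_k(U)=1$ infinitely often, then $\mu(U)=1$, so $\mu$ is carried by $\{y=\frac12\}$ and $\int c^+d\mu=0$. Otherwise $\mu(\mathrm{int}\,U)=0$, so $\mu$ is carried by $\{y=0\}$ and $\int c^-d\mu=0$. In either case Theorem B gives $\limsup_kh_{\nu_k}(f_k)\le h_\mu(\phi_1)$. The difference from Section 4 is that no orbit here keeps passing between the contracting and the expanding region. In dimension 3 the same mechanism is always at work.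

## 8. Dimension three: positive center exponents live on repelling periodic orbits

Let $\dim M=3$. Exactly one of $E^s,E^u$ is trivial. Passing to $-X$ and $f^{-1}$ if needed, which changes no entropies, assume $TM=E^c\oplus E^u$ with $\dim E^u=1$. By Proposition 0, $X$ has no zeros.

**Lemma 5.** Let $\zeta$ be an ergodic probability measure of the flow with $c>0$ $\zeta$-a.e. Then $\zeta$ is carried by a periodic orbit $O$ which is asymptotically stable for the backward flow, uniformly on a neighborhood of $O$.

*Proof.* The idea is that all directions transverse to the flow are contracted by the backward flow, so a backward return map near a recurrent point is a contraction.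

**Step 1: the transverse cocycle contracts on average.** Let $\Pi$ be the orthogonal projection to $X^\perp$ and let $\psi_t=\Pi D\phi_t|_{X^\perp}$ be the linear Poincaré flow. Then $X^\perp=\Pi(E^c)\oplus\Pi(E^u)$ is a continuous $\psi_t$-invariant splitting into lines: $\ker\Pi=\mathbb RX\subset E^c$, so $\Pi$ is injective on $E^u$ and $\Pi(E^u)\cap\Pi(E^c)=0$. For a unit vector $n_0\in\Pi(E^c_x)=E^c_x\cap X(x)^\perp$, the area factor of $D\phi_t$ on $E^c_x$ is
$$|\det D\phi_t|_{E^c_x}|=\frac{|X(\phi_tx)|}{|X(x)|}\,|\psi_tn_0|.$$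
On $\Pi(E^u)$ the backward cocycle is bounded by a constant times $\vartheta^t$. Hence with a constant $C'$
$$\|\psi_{-t}(x)\|\le C'\max\big\{|\det D\phi_{-t}|_{E^c_x}|,\ \vartheta^t\big\}\qquad(t\ge0),$$
and $\limsup_{t\to\infty}\frac1t\log\|\psi_{-t}\|\le\max(-c,\log\vartheta)<0$ $\zeta$-a.e. As $\frac1t\log\|\psi_{-t}\|$ is bounded for $t\ge1$, integrating gives $T>0$ and $a_0>0$ with
$$\int\log\|\psi_{-T}\|\,d\zeta\le-4a_0.$$

**Step 2: points where all products contract.** Apply the maximal ergodic theorem to $\phi_{-T}$ and $u=\log\|\psi_{-T}\|+2a_0$, with Birkhoff sums $S_nu$. The integral of $u$ over $\{\sup_{n\ge1}S_nu>0\}$ is $\ge0$, while $\int u\,d\zeta<0$. So this set does not have full measure, and the set $\mathcal Y$ of $x$ with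
$$\prod_{j<n}\|\psi_{-T}(\phi_{-jT}x)\|\le e^{-2a_0n}\qquad\text{for all }n\ge1$$
has $\zeta(\mathcal Y)>0$.

**Step 3: from the cocycle to sections.** Let $\Sigma_y(\rho)=\exp_y\{v\perp X(y),|v|\le\rho\}$, parametrized by the disc of radius $\rho$ in $X(y)^\perp$; distances and derivatives are taken in these coordinates. Since $|X|$ is bounded below and $\|\psi_{-T}(y)\|$ is bounded away from $0$, compactness and the implicit function theorem give $r_0,r_1>0$ such that for all $y$ the following holds. The disc $\Sigma_y(r_0)$ is transverse to $X$. The flow holonomy $\mathcal H_y$ from $\Sigma_y(r_0)$ to $\Sigma_{\phi_{-T}y}(r_1)$, with times in $[-\frac32T,-\frac12T]$, is a $C^1$ map with $\mathcal H_y(0)=0$, $D\mathcal H_y(0)=\psi_{-T}(y)$, and $\|D\mathcal H_y\|\le e^{a_0}\|\psi_{-T}(y)\|$ on the whole disc.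

Let $x\in\mathcal Y$ and $\rho\le r_0$. By induction on $n$, the composition of $n$ holonomies along the orbit of $x$ is defined on $\Sigma_x(\rho)$, is $e^{-a_0n}$-Lipschitz, and has image in $\Sigma_{\phi_{-nT}x}(\rho e^{-a_0n})$. Indeed the image after $n$ steps lies in the disc of radius $\rho e^{-a_0n}\le r_0$, so the next holonomy is defined. By the chain rule the derivative of the composition of $n+1$ holonomies is at most $e^{a_0(n+1)}e^{-2a_0(n+1)}$. The disc is convex and $0\mapsto0$.

**Step 4: a contracting return map.** Choose $x\in\mathcal Y$ that is $\zeta$-generic for the backward flow and recurrent for $\phi_{-T}$; almost every point has the last two properties. Fix $\rho\le r_0$. For $n$ large with $\phi_{-nT}x$ close to $x$, compose with the short-time flow projection from a small disc of $\Sigma_{\phi_{-nT}x}$ to $\Sigma_x(\rho)$. As $\phi_{-nT}x\to x$ this projection tends to the identity in $C^1$, so it is 2-Lipschitz. We get a map $\Psi:\Sigma_x(\rho)\to\Sigma_x(\rho)$ with Lipschitz constant at most $2e^{-a_0n}\le\frac12$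 and image in a small disc around the center, hence in the interior. It is a return map of the backward flow with positive return times bounded by some $t_1$. Its fixed point $p$ is interior and lies on a periodic orbit $O$.

**Step 5: stability of $O$.** There is $C''$ with $d(\phi_{-t}y,\phi_{-t}p)\le C''|y-p|$ for $y\in\Sigma_x(\rho)$ and $0\le t\le t_1$. The successive returns of $y$ satisfy $|\Psi^jy-p|\le2^{-j}|y-p|$, and at time $t\ge jt_1$ at least $j$ returns have happened. So
$$d(\phi_{-t}y,O)\le C''2^{-j}|y-p|\qquad\text{for }t\ge jt_1. \tag{11}$$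
For small $\rho'>0$ and a fixed $t_2$ larger than the period of $O$, the set $\mathcal B_{\rho'}=\{\phi_{-t}y:y\in\Sigma_x(\rho),|y-p|<\rho',0<t<t_2\}$ contains $O$, and it is open because $\Sigma_x(\rho)$ is transverse to $X$. By (11), backward orbits starting in $\mathcal B_{\rho'}$ stay within $C''\rho'$ of $O$ and converge to $O$ uniformly. This is the asserted stability.

**Step 6: $\zeta(O)=1$.** Since $\Psi^j(x)\to p$, (11) shows that the backward orbit of $x$ accumulates only on $O$. Recurrence gives $x\in O$, and genericity gives $\zeta(O)=1$. $\square$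

**Trapping neighborhoods.** Let $O$ be as in Lemma 5 and $\psi=\phi_{-1}$. We claim that $O$ has arbitrarily small compact neighborhoods $U$ with $\psi(U)\subset\mathrm{int}\,U$. Let $\mathcal N$ be a neighborhood of $O$. Uniform stability gives a compact neighborhood $V_0$ of $O$, an open $V'\supset V_0$ and $n_0\ge1$ with $\psi^j(V')\subset\mathcal N$ for all $j\ge0$ and $\psi^{n_0}(V_0)\subset\mathrm{int}\,V_0$. By continuity there are compact sets
$$V_0\subset\mathrm{int}\,V_1\subset V_1\subset\mathrm{int}\,V_2\subset\dots\subset V_{n_0-1}\subset V'\qquad\text{with }\psi^{n_0}(V_{n_0-1})\subset\mathrm{int}\,V_0.$$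
Put $U=\bigcup_{j=0}^{n_0-1}\psi^j(V_j)\subset\mathcal N$. For $j\le n_0-2$, $\psi(\psi^j(V_j))\subset\psi^{j+1}(\mathrm{int}\,V_{j+1})\subset\mathrm{int}\,U$. For the last index, $\psi(\psi^{n_0-1}(V_{n_0-1}))\subset\mathrm{int}\,V_0\subset\mathrm{int}\,U$.

**Proof of Theorem C.** Let $f_k\to\phi_1$ with $h_{\rm top}(f_k)\to H$. Let $\nu_k$ be ergodic for $f_k$ with $h_{\nu_k}(f_k)\ge h_{\rm top}(f_k)-\frac1k$ and, along a subsequence, $\nu_k\to\mu$. We show $H\le h_{\rm top}(\phi_1)$.

*Case 1: $\mu\{c>0\}=0$.* Then $\int c^+d\mu=0$, and Theorem B gives $H\le h_\mu(\phi_1)\le h_{\rm top}(\phi_1)$.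

*Case 2: $\mu\{c>0\}>0$.* First we find an orbit with positive mass. Put $\bar\mu=\int_0^1(\phi_t)_*\mu\,dt$. It is flow-invariant because $\mu$ is $\phi_1$-invariant, and $\bar\mu\{c>0\}=\mu\{c>0\}>0$ since $c\circ\phi_t=c$. By Lemma 5 and the ergodic decomposition for the flow, the ergodic components of $\bar\mu$ in $\{c>0\}$ are carried by backward-asymptotically stable periodic orbits. There are at most countably many of these, since their backward basins are disjoint, open and nonempty. So some such $O$, with $c>0$ on $O$, has $\mu(O)=\bar\mu(O)>0$; the equality holds because $O$ is flow-invariant.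

Next, the trapping neighborhood forces all the mass onto $O$. Let $U$ be a trapping neighborhood of $O$. Since $f_k^{-1}\to\phi_{-1}$, for $k$ large $f_k^{-1}(U)\subset U$. As $\nu_k(f_k^{-1}U)=\nu_k(U)$, the set $U$ is $f_k$-invariant modulo $\nu_k$, so $\nu_k(U)\in\{0,1\}$ by ergodicity. But $\liminf_k\nu_k(\mathrm{int}\,U)\ge\mu(\mathrm{int}\,U)\ge\mu(O)>0$. So $\nu_k(U)=1$ for large $k$, and $\mu(U)=1$ because $U$ is compact. Letting $U$ shrink to $O$ gives $\mu(O)=1$.

Finally, $\phi_1|_O$ is conjugate to a rotation, so $h_\mu(\phi_1)=0$, and $\int c^-d\mu=0$ because $c>0$ on $O$. Theorem B gives $H\le0\le h_{\rm top}(\phi_1)$. $\blacksquare$
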